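\title{Exponential bounds for graph partitions of $3$-graphs with bounded VC$_2$ dimension}

\begin{abstract}
An $\varepsilon$-graph partition describes a tripartite $3$-graph, up to an $\varepsilon$-fraction of the triples, by coloring the pairs of vertices with $M$ colors and reading off each triple from the colors of its three pairs. We disprove the conjecture that $3$-graphs of bounded VC$_2$ dimension have such partitions with $M$ polynomial in $1/\varepsilon$: already for VC$_2$ dimension at most $1$, as many as $2^{\Omega(1/\varepsilon)}$ colors may be necessary. In the other direction, an entropy argument shows that $M\le 2^{\mathrm{poly}(1/\varepsilon)}$ always suffices, so the correct growth is exponential in a power of $1/\varepsilon$. For families closed under restriction, unbounded VC$_2$ dimension rules out any bound on $M$.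
\end{abstract}

\section{Introduction}

\subsection{The problem}

A \emph{tripartite $3$-graph} $\mathcal H$ has three disjoint finite nonempty vertex sets $X,Y,Z$, its \emph{parts}, and every edge is a triple $xyz$ with $x\in X$, $y\in Y$, $z\in Z$. It is \emph{balanced} if $|X|=|Y|=|Z|$. We write $\mathcal H(x,y,z)=1$ if $xyz$ is an edge and $\mathcal H(x,y,z)=0$ otherwise. The \emph{link} of a vertex $v$ is the set of pairs that form an edge with $v$. Throughout, $[k]=\{1,\dots,k\}$ and $\log=\log_2$.

The first definition is due to Shelah.

\begin{definition}\label{def:vc2}
A \emph{$D$-witness} in $\mathcal H$ consists of vertices $a_1,\dots,a_D,b_1,\dots,b_D$ and a vertex $c_S$ for every $S\subseteq[D]\times[D]$, all taken from $X\cup Y\cup Z$, such that for all $S$ and all $i,j\in[D]$,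
\[
\{a_i,b_j,c_S\}\text{ is an edge of }\mathcal H\iff (i,j)\in S .
\]
The \emph{VC$_2$ dimension} of $\mathcal H$ is the largest $D$ for which a $D$-witness exists.
\end{definition}

In words, the links of the vertices $c_S$ cut out every possible bipartite graph between the $a_i$ and the $b_j$. If $D'\le D$, then the vertices $a_i,b_j$ with $i,j\le D'$ and $c_S$ with $S\subseteq[D']\times[D']$ form a $D'$-witness. So the VC$_2$ dimension is at most $d$ exactly when there is no $(d+1)$-witness. A single edge $\{a_1,b_1,c_{\{(1,1)\}}\}$, with $c_\emptyset$ taken in the part of $a_1$, is a $1$-witness; hence dimension $0$ means that there are no edges, and $d=1$ is the first case of interest.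

\begin{definition}\label{def:partition}
Let $\varepsilon\ge0$. An \emph{$\varepsilon$-graph partition of $\mathcal H$ of type $(M_1,M_2,M_3)$} consists of colorings
\[
\rho:X\times Y\to[M_1],\qquad \sigma:X\times Z\to[M_2],\qquad \tau:Y\times Z\to[M_3]
\]
and a function $f:[M_1]\times[M_2]\times[M_3]\to\{0,1\}$ such that
\[
\mathcal H(x,y,z)=f\bigl(\rho(x,y),\sigma(x,z),\tau(y,z)\bigr)
\]
for all but at most $\varepsilon|X||Y||Z|$ triples $(x,y,z)\in X\times Y\times Z$. The remaining triples are the \emph{errors}. A partition of type $(M,M,M)$ is a partition \emph{with $M$ graphs}, and a $0$-graph partition is called \emph{exact}.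
\end{definition}

The name comes from the color classes, which partition each of $X\times Y$, $X\times Z$, $Y\times Z$ into bipartite graphs. Colors may be unused, so a partition of type $(M_1,M_2,M_3)$ is also one with $\max(M_1,M_2,M_3)$ graphs. Both the VC$_2$ dimension and the existence of a partition with $M$ graphs are unaffected by renaming the three parts.

Three simple cases show what the definitions measure. First, if the parts have size $n$ and are identified with $[n]$, the colorings $\rho(x,y)=x$, $\sigma(x,z)=z$, $\tau(y,z)=y$ reveal the whole triple, so there is always an exact partition with $n$ graphs. The point is to bound $M$ independently of $n$. Second, let $\Gamma\subseteq X\times Y$ be an arbitrary bipartite graph and let $xyz$ be an edge exactly when $xy\in\Gamma$. This $3$-graph has an exact partition with two graphs. It also has VC$_2$ dimension at most $1$, because all vertices of $Z$ have the same link while a $2$-witness needs two vertices with different links in every part (Lemma~\ref{lem:witness}). Thus both notions treat a graph, however complicated, as a simple object. Third, an exact partition with $M$ graphs forces the VC$_2$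 dimension to be at most $2\log M+1$ (Proposition~\ref{prop:exact}). So it is natural to ask for an approximate converse: does bounded VC$_2$ dimension give an $\varepsilon$-graph partition, and with how many graphs?

It is known that the answer to the first question is yes, with $M$ bounded by a tower-type function of $1/\varepsilon$. Earlier results give polynomial bounds on the number of edge parts in a regularity decomposition, but only wowzer-type bounds on $M$. (The tower function iterates exponentiation, and the wowzer function iterates the tower function.) One dimension lower the answer is polynomial: a bipartite graph of bounded VC dimension is described, up to an $\varepsilon$-fraction of the pairs, by colorings of its vertices with $\mathrm{poly}(1/\varepsilon)$ colors; we give the short proof in Proposition~\ref{prop:graph}. This suggests the following conjecture, which is taken from Gishboliner, Shapira and Wigderson~\cite{GSW}.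

\begin{quote}
\textbf{Conjecture.} For every integer $d\ge1$ there is a constant $C=C(d)$ such that for every $\varepsilon\in(0,1)$ and every $n\ge1$, every tripartite $3$-graph with parts of size $n$ and VC$_2$ dimension at most $d$ has an $\varepsilon$-graph partition with $M\le C\varepsilon^{-C}$ graphs.
\end{quote}

\subsection{Results}

The conjecture is false for every $d\ge1$.

\begin{theorem}\label{thm:lower}
For every $\varepsilon\in(0,1/48]$ there is, for infinitely many $n$, a tripartite $3$-graph $\mathcal H$ with parts of size $n$ and VC$_2$ dimension at most $1$ such that every $\varepsilon$-graph partition of $\mathcal H$ with $M$ graphs has $M\ge2^{1/(256\varepsilon)}$. Moreover, every $\varepsilon$-graph partition of $\mathcal H$ of type $(M_1,M_2,M_3)$ has $\max(M_1,M_2)\ge2^{1/(256\varepsilon)}$, however large $M_3$ is.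
\end{theorem}

For every fixed $C$ we have $2^{1/(256\varepsilon)}>C\varepsilon^{-C}$ once $\varepsilon$ is small, and dimension at most $1$ implies dimension at most $d$. This disproves the conjecture for each $d\ge1$. For larger $d$ the exponent grows.

\begin{theorem}\label{thm:larger}
For every $d\ge1$ there are $c_d,\varepsilon_d>0$ such that for all $\varepsilon\in(0,\varepsilon_d]$ there is a balanced tripartite $3$-graph of VC$_2$ dimension at most $d$ for which every $\varepsilon$-graph partition with $M$ graphs has $M\ge2^{c_d\varepsilon^{-d/2}}$.
\end{theorem}

A single exponential is enough.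

\begin{theorem}\label{thm:upper}
For every $d\ge1$ there is $C_d$ such that for every $\varepsilon\in(0,1)$ and every $n\ge1$, every tripartite $3$-graph with parts of size $n$ and VC$_2$ dimension at most $d$ has an $\varepsilon$-graph partition with $M$ graphs, where
\[
\log M\le C_d\,\varepsilon^{-(d+1)^2}\bigl(\log(2/\varepsilon)\bigr)^{(d+1)^2+1}.
\]
\end{theorem}

Let $M_d(\varepsilon)$ be the least $M$ such that every balanced tripartite $3$-graph of VC$_2$ dimension at most $d$ has an $\varepsilon$-graph partition with $M$ graphs. Taking Theorem~\ref{thm:lower} for $d=1$, Theorem~\ref{thm:larger} for $d\ge2$, and Theorem~\ref{thm:upper}, we obtain the following.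

\begin{corollary}\label{cor:summary}
For every $d\ge1$ there is $c'_d>0$ such that, for small $\varepsilon$,
\[
c'_d\,\varepsilon^{-\max(1,d/2)}\ \le\ \log M_d(\varepsilon)\ \le\ \varepsilon^{-(d+1)^2-o(1)} .
\]
\end{corollary}

So $M_d(\varepsilon)$ is exponential in a power of $1/\varepsilon$, and the power must grow with $d$. We do not determine the exact power. Finally, bounded VC$_2$ dimension is the exact condition for a bound on $M$ in families closed under restriction.

\begin{theorem}\label{thm:dich}
Let $\mathfrak H$ be a family of balanced tripartite $3$-graphs that is closed under restriction to equal-size subsets of the three parts. If the VC$_2$ dimension is bounded on $\mathfrak H$, then $M\le2^{\mathrm{poly}(1/\varepsilon)}$ graphs suffice for all members of $\mathfrak H$. If it is unbounded on $\mathfrak H$, then for every fixed $\varepsilon\in(0,1/10]$ there is no $M$ such that all members of $\mathfrak H$ have an $\varepsilon$-graph partition with $M$ graphs.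
\end{theorem}

The lower and upper bounds turn on the same fact. In a graph of VC dimension $d$, the neighborhoods can realize all patterns only on sets of at most $d$ vertices. In a $3$-graph of VC$_2$ dimension $d$, the links can realize all patterns on a set of pairs as soon as that set contains no $(d+1)\times(d+1)$ box, and box-free sets can be large. Section~\ref{sec:lower} builds the examples from large box-free sets. Section~\ref{sec:upper} shows that box-free sets have density tending to zero at a polynomial rate and converts this, through entropy, into a partition. Section~\ref{sec:dich} proves Theorem~\ref{thm:dich}.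

\section{Witnesses and Hamming balls}\label{sec:prelim}

Definition~\ref{def:vc2} does not say where the vertices of a witness lie, nor that they are distinct. Both are forced. Call two vertices of the same part \emph{twins} if they have the same link. A vertex is a twin of itself, so vertices that are not twins are distinct.

\begin{lemma}\label{lem:witness}
Let $a_i,b_j,c_S$ form a $D$-witness in $\mathcal H$ with $D\ge1$. Then all $a_i$ lie in one part, all $b_j$ lie in a second part, and all $c_S$ with $S\ne\emptyset$ lie in the third part. No two of the $a_i$ are twins, no two of the $b_j$ are twins, and no two of the $c_S$ with $S\neq\emptyset$ are twins.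
\end{lemma}

\begin{proof}
Let $c=c_{[D]\times[D]}$. Every $\{a_i,b_j,c\}$ is an edge, so its three vertices lie in three different parts. Taking $i=1$, every $b_j$ lies in the part that contains neither $a_1$ nor $c$; taking $j=1$, every $a_i$ lies in the part that contains neither $b_1$ nor $c$. If $(i,j)\in S$, then $\{a_i,b_j,c_S\}$ is an edge, so $c_S$ lies in the part of $c$.

For $i\ne i'$ take $S=\{(i,1)\}$. The pair $\{b_1,c_S\}$ is in the link of $a_i$ and not in that of $a_{i'}$. For $j\neq j'$ take $S=\{(1,j)\}$ and the pair $\{a_1,c_S\}$. For nonempty $S\ne S'$ take $(i,j)$ in exactly one of the two sets; the pair $\{a_i,b_j\}$ lies in exactly one of the links of $c_S$ and $c_{S'}$.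
\end{proof}

Exchanging the names of the $a$'s and the $b$'s and transposing each $S$ turns a witness into a witness, so we may choose which of the two parts holds the $a_i$.

Let $h(p)=-p\log p-(1-p)\log(1-p)$ be the binary entropy function on $[0,1]$, with $h(0)=h(1)=0$. It is concave and symmetric about $1/2$, where $h(1/2)=1$. To account for errors we need the standard bound on the size of a Hamming ball.

\begin{lemma}\label{lem:ball}
For $0<p\le1/2$ and every integer $N\ge1$ we have $\sum_{i\le pN}\binom Ni\le2^{h(p)N}$. Moreover, $h(1/8)\le0.55$ and $h(1/10)<1/2$.
\end{lemma}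

\begin{proof}
Since $p\le1-p$, the quantity $p^i(1-p)^{N-i}$ is nonincreasing in $i$, so for $i\le pN$ it is at least $p^{pN}(1-p)^{(1-p)N}=2^{-h(p)N}$. Hence $1\ge\sum_{i\le pN}\binom Nip^i(1-p)^{N-i}\ge2^{-h(p)N}\sum_{i\le pN}\binom Ni$. Next, $h(1/8)=3-\frac78\log7$, and $\log7\ge2.8$ because $7^5=16807\ge2^{14}$; so $h(1/8)\le3-2.45$. Finally, $10\,h(1/10)=\log(10^{10}/9^9)<5$ because $32\cdot9^9=32\cdot387420489>10^{10}$.
\end{proof}

\section{Lower bounds from box-free sets}\label{sec:lower}

\subsection{Counting links}

A graph partition describes the link of a vertex $x\in X$ by the colors $\rho(x,y)$ and $\sigma(x,z)$; the coloring $\tau$ and the function $f$ are the same for all $x$. On $k$ vertices of $Y$ and $k$ vertices of $Z$ the link has $k^2$ entries, but the description has only $2k$ colors. The simplest consequence is the following.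

\begin{proposition}\label{prop:exact}
If $\mathcal H$ has an exact graph partition with $M$ graphs, then its VC$_2$ dimension is at most $2\log M+1$.
\end{proposition}

\begin{proof}
Take a $D$-witness with $D\ge1$. By Lemma~\ref{lem:witness} we may rename the parts so that $a_i\in Y$, $b_j\in Z$ and $c_S\in X$ for $S\ne\emptyset$. Each nonempty $S$ equals $\{(i,j):f(\rho(c_S,a_i),\sigma(c_S,b_j),\tau(a_i,b_j))=1\}$, so it is determined by the $2D$ colors $\rho(c_S,a_i)$ and $\sigma(c_S,b_j)$. Therefore $2^{D^2-1}\le2^{D^2}-1\le M^{2D}$, and $D\le2\log M+1/D$.
\end{proof}

This count never used that the links realize all subsets of a full box. It is enough that they realize all subsets of some set $I$ of pairs. If $I$ contains no large box, the VC$_2$ dimension stays small, while the count still forces many colors when $I$ has many pairs per vertex.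

For $I\subseteq[k]\times[k]$ let $\mathcal H_I$ be the tripartite $3$-graph whose parts are the set $X_0$ of all subsets $L\subseteq I$ and two copies $Y_0,Z_0$ of $[k]$, with
\[
\mathcal H_I(L,y,z)=1\iff(y,z)\in L .
\]
Thus the link of the vertex $L$ is the set $L$. An \emph{$s$-box} is a set $A\times B\subseteq[k]\times[k]$ with $|A|=|B|=s$. If $|I|=e$, then in an exact partition of type $(M_1,M_2,M_3)$ the set $L$ is determined by $k$ values of $\rho$ and $k$ values of $\sigma$, so
\begin{equation}\label{eq:exactcount}
(M_1M_2)^k\ge2^e .
\end{equation}

\begin{example}\label{ex:hexagon}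
Let $k=3$, identify $[3]$ with the integers modulo $3$, and let $I=\{(y,z):y\ne z\}$. As a bipartite graph, $I$ is a hexagon, with $e=6$, and $X_0$ has $64$ vertices. Two distinct values $y,y'$ have only one $z$ different from both, so $I$ contains no $2$-box. A $2$-witness has $15$ distinct vertices $c_S$ in one part, which must be $X_0$; then the link of $c_{[2]\times[2]}$ is a subset of $I$ containing a $2$-box, which is impossible. So $\mathcal H_I$ has VC$_2$ dimension $1$. By \eqref{eq:exactcount}, every exact partition has $(M_1M_2)^3\ge2^6$, that is, $M_1M_2\ge4$. This is attained by handing each of the six bits of $L$ to one of the six vertices of the hexagon: let $\rho(L,y)\in\{0,1\}$ record whether $(y,y+1)\in L$, let $\sigma(L,z)\in\{0,1\}$ record whether $(z+1,z)\in L$, let $\tau(y,z)=z-y$, and let $f$ return $0$, $\rho$ or $\sigma$ according as $\tau$ is $0$, $1$ or $2$.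
\end{example}

The bound \eqref{eq:exactcount} says that $\log(M_1M_2)$ is at least the average degree $e/k$ of $I$. To turn it into a theorem about $\varepsilon$-graph partitions of balanced $3$-graphs, two things must be handled. Errors are allowed, and since each pair of $I$ lies in half of the sets $L$, the edge density of $\mathcal H_I$ is $e/(2k^2)$; if $\varepsilon\ge e/(2k^2)$, then $f\equiv0$ is an $\varepsilon$-graph partition with one graph. So $\varepsilon$ must be below a small multiple of the density $e/k^2$ of $I$. Also, the parts must have equal size. We achieve this by blowing up, and since a partition of the blow-up need not treat copies of a vertex alike, we return to $\mathcal H_I$ by choosing copies at random.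

\begin{proposition}\label{prop:main}
Let $s=d+1\ge2$, and let $I\subseteq[k]\times[k]$ with $|I|=e\ge8$ contain no $s$-box. Let $0<\varepsilon\le e/(16k^2)$. Then for every $n$ divisible by $k\,2^e$ there is a tripartite $3$-graph $\mathcal H$ with parts of size $n$ and VC$_2$ dimension at most $d$ such that every $\varepsilon$-graph partition of $\mathcal H$ of type $(M_1,M_2,M_3)$ satisfies $M_1M_2\ge2^{e/(4k)}$.
\end{proposition}

\begin{proof}
Let $\mathcal H$ be obtained from $\mathcal H_I$ by replacing each vertex of $X_0$ with $n/2^e$ copies and each vertex of $Y_0$ and of $Z_0$ with $n/k$ copies; a triple of copies is an edge when the triple of their \emph{base vertices} is an edge of $\mathcal H_I$. The parts $X,Y,Z$ have size $n$, and copies of one base vertex are twins.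

\emph{The VC$_2$ dimension.} Suppose that $a_i,b_j,c_S$ form an $s$-witness. By Lemma~\ref{lem:witness} the $a_i$ have distinct base vertices, and so do the $b_j$ and the $c_S$ with $S\ne\emptyset$. In each case below we find a vertex of $X$ whose base set $L\subseteq I$ contains an $s$-box, which contradicts the hypothesis on $I$.

Suppose that the $c_S$ with $S\neq\emptyset$ lie in $X$. We may assume $a_i\in Y$ and $b_j\in Z$. Let $A$ and $B$ be the sets of base vertices of the $a_i$ and of the $b_j$. The base set $L$ of $c_{[s]\times[s]}$ contains $A\times B$.

Suppose that they lie in $Z$. We may assume $a_i\in X$ and $b_j\in Y$. Now the box appears in the link of $a_1$. There are $2^{s(s-1)}\ge s$ sets $S\supseteq\{1\}\times[s]$, and for each of them $\{a_1,b_j,c_S\}$ is an edge for all $j\in[s]$. Let $A$ be the set of base vertices of the $b_j$, and let $B$ be the set of base vertices of $s$ such $c_S$. The base set $L$ of $a_1$ contains $A\times B$.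

Suppose that they lie in $Y$. We may assume $a_i\in X$ and $b_j\in Z$, and with $A$ and $B$ defined as in the previous case, the base set of $a_1$ contains $B\times A$.

Hence the VC$_2$ dimension of $\mathcal H$ is at most $s-1=d$.

\emph{Returning to $\mathcal H_I$.} Fix an $\varepsilon$-graph partition $(\rho,\sigma,\tau,f)$ of $\mathcal H$ of type $(M_1,M_2,M_3)$. Choose, independently, a uniformly random copy of every base vertex. For a base triple $(L,y,z)$, the triple of chosen copies is uniform among all triples of copies of $L,y,z$. These $2^ek^2$ blocks of triples partition $X\times Y\times Z$ and have equal size, so the expected fraction of base triples whose chosen copy is an error equals the fraction of errors in $X\times Y\times Z$, which is at most $\varepsilon$. Fix a choice for which the fraction is at most $\varepsilon$, and let $\rho',\sigma',\tau'$ be the colorings of $X_0\times Y_0$, $X_0\times Z_0$, $Y_0\times Z_0$ induced by the chosen copies. The link of $L$ predicted by the partition is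
\[
\Phi_L=\{(y,z)\in[k]\times[k]:\ f(\rho'(L,y),\sigma'(L,z),\tau'(y,z))=1\},
\]
and $|\Phi_L\triangle L|$ is the number of errors at $L$. Its average over $L\in X_0$ is at most $\varepsilon k^2$. By Markov's inequality, at least half of the sets $L$ are \emph{good}, meaning $|\Phi_L\triangle L|\le2\varepsilon k^2$. By the hypothesis on $\varepsilon$, a good $L$ has $|\Phi_L\triangle L|\le e/8$.

\emph{Counting.} Since $f$ and $\tau'$ do not depend on $L$, the set $\Phi_L$ is determined by the functions $\rho'(L,\cdot)$ and $\sigma'(L,\cdot)$ on $[k]$. So there are at most $(M_1M_2)^k$ different sets $\Phi_L$, whatever $M_3$ is. Fix one of them, $\Phi$. If $L\subseteq I$ satisfies $|\Phi\triangle L|\le e/8$, then $L$ differs from $\Phi\cap I$ in a subset of $I$ of size at most $e/8$. By Lemma~\ref{lem:ball} there are at most $2^{0.55e}$ such $L$. As there are at least $2^{e-1}$ good sets,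
\[
(M_1M_2)^k\,2^{0.55e}\ge2^{e-1}.
\]
Since $e\ge8$ we have $1\le e/8$, so $(M_1M_2)^k\ge2^{0.45e-0.125e}\ge2^{e/4}$.
\end{proof}

The hypothesis on boxes cannot be dropped: if $A\times B\subseteq I$ is an $s$-box, then $A$, $B$ and the subsets $L\subseteq A\times B$ form an $s$-witness in $\mathcal H_I$.

Proposition~\ref{prop:main} reduces the lower bounds to an extremal question. Given $\varepsilon$, we want a box-free set $I$ of density $e/k^2\ge16\varepsilon$ whose average degree $e/k$ is as large as possible; that is, we want $k$ as large as this density permits.

\subsection{Projective planes}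

For $s=2$ we use incidences. Let $q$ be a prime. The \emph{points} of the projective plane over $\mathbb F_q$ are the $1$-dimensional subspaces of $\mathbb F_q^3$, the \emph{lines} are the $2$-dimensional subspaces, and incidence is containment. There are $q^2+q+1$ points and as many lines, each line contains $q+1$ points, each point lies on $q+1$ lines, and two distinct points lie on exactly one common line, their span. The density of incidences is about $1/q$ and the degree is about $q$, which gives $\log M$ of order $1/\varepsilon$.

\begin{proof}[Proof of Theorem~\ref{thm:lower}]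
Let $u=\frac1{16\varepsilon}-1$, so $u\ge2$ because $\varepsilon\le1/48$. Bertrand's postulate gives, for every integer $\nu\ge1$, a prime in $(\nu,2\nu]$. With $\nu=\lfloor u/2\rfloor$ we obtain a prime $q$ with $q\ge\nu+1>u/2$ and $q\le2\nu\le u$. Let $k=q^2+q+1$, number the points and the lines by $[k]$, and let $I$ be the set of incident point--line pairs. Then $e=(q+1)k\ge8$. A $2$-box in $I$ would be two points on two common lines, so $I$ has none, and we may take $d=1$. Since $q^2+q+1\le(q+1)^2$,
\[
\frac e{16k^2}=\frac{q+1}{16(q^2+q+1)}\ge\frac1{16(q+1)}\ge\frac1{16(u+1)}=\varepsilon .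
\]
Proposition~\ref{prop:main} applies for every $n$ divisible by $k2^e$ and gives $M_1M_2\ge2^{(q+1)/4}$, so $\max(M_1,M_2)\ge2^{(q+1)/8}$. Finally $q+1\ge\frac{u+1}2=\frac1{32\varepsilon}$, so $\max(M_1,M_2)\ge2^{1/(256\varepsilon)}$.
\end{proof}

\begin{remark}
This example cannot give more than $2^{O(1/\varepsilon)}$. Number the $q+1$ lines through each point $y$. Let $\rho(L,y)\in\{0,1\}^{q+1}$ record which of the corresponding pairs lie in $L$, let $\sigma$ be constant, let $\tau(y,z)$ be the number of the line $z$ at $y$, or $0$ if $(y,z)\notin I$, and let $f$ return the coordinate of $\rho$ named by $\tau$, or $0$ if $\tau=0$. This is an exact partition of $\mathcal H_I$, and hence of its blow-up, with $2^{q+1}\le2^{1/(16\varepsilon)}$ graphs.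
\end{remark}

\subsection{Random box-free sets}

For general $s$ we take a random set and delete one pair from each box. The density $p$ is chosen so that the expected number of boxes, about $k^{2s}p^{s^2}$, is a small fraction of the expected number of pairs, $k^2p$.

\begin{proof}[Proof of Theorem~\ref{thm:larger}]
Let $s=d+1$ and $k\ge32$. Let $I_0\subseteq[k]\times[k]$ contain each pair independently with probability $p=\frac12k^{-2/(s+1)}$. Since $p^{s^2-1}=2^{-(s^2-1)}k^{-2(s-1)}$, the expected number of $s$-boxes in $I_0$ is at most
\[
k^{2s}p^{s^2}=pk^2\cdot k^{2s-2}p^{s^2-1}=pk^2\,2^{-(s^2-1)}\le pk^2/8 .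
\]
So the expectation of $|I_0|$ minus the number of $s$-boxes is at least $\frac78pk^2$. Fix an outcome that attains this value or more, and delete one pair from each $s$-box. The resulting set $I$ contains no $s$-box and has $e\ge\frac78pk^2\ge\frac14k^{2-2/(s+1)}$. As $2-2/(s+1)\ge1$, we have $e\ge k/4\ge8$.

Now let $k=\lfloor(64\varepsilon)^{-(s+1)/2}\rfloor$, and choose $\varepsilon_d$ so that $k\ge32$ for $\varepsilon\le\varepsilon_d$. Then $\varepsilon\le\frac1{64}k^{-2/(s+1)}\le e/(16k^2)$, and Proposition~\ref{prop:main} applies. Using $k\ge\frac12(64\varepsilon)^{-(s+1)/2}$, a partition with $M$ graphs satisfies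
\[
2\log M\ge\frac e{4k}\ge\frac1{16}k^{(s-1)/(s+1)}\ge\frac1{32}(64\varepsilon)^{-(s-1)/2}=\frac{8^{-d}}{32}\,\varepsilon^{-d/2}.
\]
The theorem holds with $c_d=8^{-d-2}$.
\end{proof}

\section{The upper bound}\label{sec:upper}

The partition is built from a random sample of vertices: a pair $(x,y)$ is colored by the record of which sampled vertices $z'$ make $xyz'$ an edge, together with some further data of the same kind. We must show that these colors predict $\mathcal H(x,y,z)$. To do so, we treat $x,y,z$ as three more sampled vertices and look at the $0$-$1$ array that $\mathcal H$ induces on the sample. Bounded VC$_2$ dimension limits the number of possible arrays, so the array has low entropy, so a typical entry is nearly determined by the other entries; and the other entries are functions of at most two of $x,y,z$.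

\subsection{Shattering, entropy and prediction}

Let $\mathcal F$ be a family of subsets of a finite set $\Omega$; we identify subsets with $0$-$1$ arrays indexed by $\Omega$. The family \emph{shatters} $T\subseteq\Omega$ if every subset of $T$ has the form $F\cap T$ with $F\in\mathcal F$. Subsets of a shattered set are shattered. We use Pajor's form of the Sauer--Shelah lemma.

\begin{lemma}\label{lem:pajor}
A family $\mathcal F$ of subsets of a finite set $\Omega$ shatters at least $|\mathcal F|$ sets~\cite{Pajor}. Consequently, if every shattered set has at most $Q$ elements, then $|\mathcal F|\le(1+|\Omega|)^Q$.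
\end{lemma}

\begin{proof}[Proof of the second statement]
A set of at most $Q$ elements can be listed as a word of length $\lfloor Q\rfloor$ in the alphabet $\Omega\cup\{\ast\}$, so there are at most $(1+|\Omega|)^Q$ such sets.
\end{proof}

For random variables with finitely many values, the entropy is $\operatorname{Ent}(U)=-\sum_uP(U=u)\log P(U=u)$, and $\operatorname{Ent}(U\mid V)$ is the average, over $v$ drawn from the distribution of $V$, of the entropy of $U$ under the measure conditioned on $V=v$. We use three standard facts: $\operatorname{Ent}(U)\le\log\nu$ if $U$ takes at most $\nu$ values; the chain rule $\operatorname{Ent}(U_1,\dots,U_N)=\sum_i\operatorname{Ent}(U_i\mid U_1,\dots,U_{i-1})$; and $\operatorname{Ent}(U\mid V,V')\le\operatorname{Ent}(U\mid V)$.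

\begin{lemma}\label{lem:predict}
Let $W=(W_\omega)_{\omega\in\Omega}$ be a random $0$-$1$ array with $|\Omega|=N$, let $\omega_0\in\Omega$, and let $R=(W_\omega)_{\omega\ne\omega_0}$. Assume:
\begin{enumerate}
\item[(a)] for every $\omega_1\in\Omega$ there is a permutation $\pi$ of $\Omega$ with $\pi(\omega_0)=\omega_1$ such that $(W_{\pi(\omega)})_{\omega\in\Omega}$ has the same distribution as $W$;
\item[(b)] every set shattered by the family $\mathcal F$ of possible values of $W$ has at most $Q$ elements.
\end{enumerate}
Let $V$ be any random variable on the same space with finitely many values. Then there are a value $v$ of $V$ of positive probability and a $\{0,1\}$-valued function $g$ such that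
\[
P\bigl(W_{\omega_0}\ne g(R)\mid V=v\bigr)\le\frac{Q\log(1+N)}{2N}.
\]
\end{lemma}

\begin{proof}
Let $\kappa=\operatorname{Ent}(W_{\omega_0}\mid R)$. By (a), the entropy of any entry $W_{\omega_1}$ given all the other entries equals $\kappa$. Order $\Omega$ arbitrarily. In the chain rule each entry is conditioned on only some of the other entries, so each term is at least $\kappa$. With (b) and Lemma~\ref{lem:pajor},
\[
N\kappa\le\operatorname{Ent}(W)\le\log|\mathcal F|\le Q\log(1+N).
\]
Now $\operatorname{Ent}(W_{\omega_0}\mid R,V)\le\kappa$, and the left side is the average over $v$ of the entropy of $W_{\omega_0}$ given $R$ under the measure conditioned on $V=v$. Fix $v$ for which this entropy is at most $\kappa$, and work under the conditioned measure. Let $p_R$ be the conditional probability that $W_{\omega_0}=1$ given $R$, and let $g(R)$ be the more likely value: $g(R)=1$ exactly when $p_R\ge1/2$. By concavity $h(p)\ge2p$ on $[0,1/2]$, and by symmetry $\min(p,1-p)\le h(p)/2$ on $[0,1]$. The probability of error is the expectation of $\min(p_R,1-p_R)$, which is at most half the expectation of $h(p_R)$, and hence at most $\kappa/2$.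
\end{proof}

In the applications $V$ is the list of all sampled vertices except those that index the cell $\omega_0$. Note that $\mathcal F$ collects the arrays from all possible samples at once. Counting them directly is awkward, and Lemma~\ref{lem:pajor} replaces the count by an extremal question: how large can a set of cells be if it avoids the configuration on which a witness could be drawn?

Such questions are answered by double counting. Write $(u)_s=u(u-1)\cdots(u-s+1)$ for the number of ordered $s$-tuples of distinct elements of a $u$-element set, and $\phi(u)=(\max(u-s,0))^s$ for real $u\ge0$. The function $\phi$ is convex and nondecreasing, $(u)_s\ge\phi(u)$ for integers $u\ge0$, and $\phi(u)\ge(u/2)^s$ for $u\ge2s$. So by Jensen's inequality, if nonnegative integers $u_1,\dots,u_\nu$ have average at least $\mu$, then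
\begin{equation}\label{eq:jensen}
\sum_{j=1}^\nu(u_j)_s\ge\nu\,\phi(\mu).
\end{equation}

\begin{lemma}\label{lem:two}
Let $m,r,s,t\ge1$ be integers, and let $T\subseteq[m]\times[r]$ contain no $A\times C$ with $|A|=s$ and $|C|=t$. Then $|T|\le r\bigl(s+(tm^s/r)^{1/s}\bigr)$. In particular, $|T|\le(s+2)m^{2-1/s}$ if $r=m$ and $t=2^s$, and $|T|\le2s\,m^s$ if $r=m^s$ and $t=s$.
\end{lemma}

\begin{proof}
For $\ell\in[r]$ let $u_\ell$ be the number of $i$ with $(i,\ell)\in T$. The sum $\sum_\ell(u_\ell)_s$ counts pairs consisting of an ordered $s$-tuple of distinct elements $i\in[m]$ and an $\ell$ with $(i,\ell)\in T$ for all of them. Each tuple occurs with fewer than $t$ values of $\ell$, so the sum is at most $tm^s$. By \eqref{eq:jensen}, $r\,\phi(|T|/r)\le tm^s$, which gives the bound. In the first special case it reads $m(s+2m^{1-1/s})$, and $1\le m^{1-1/s}$. In the second it reads $m^s(s+s^{1/s})$.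
\end{proof}

\subsection{The graph case}

The whole method is visible for graphs. Let $\Gamma\subseteq X\times Y$ be a bipartite graph, with indicator function $\Gamma(x,y)$. Its \emph{VC dimension} is the largest $D$ for which there are vertices $a_1,\dots,a_D$ and $c_S$ for $S\subseteq[D]$, taken from $X\cup Y$, such that $a_ic_S$ is an edge exactly when $i\in S$.

\begin{proposition}\label{prop:graph}
Let $\Gamma\subseteq X\times Y$ have VC dimension at most $d\geq 1$, let $s=d+1$, let $\varepsilon\in(0,1)$, and let $m=\lceil(3s(s+2)/\varepsilon)^{2s}\rceil$. Then $X$ and $Y$ can be colored with at most $(1+m)^d$ colors each so that, for some function $f$ of two colors, $\Gamma(x,y)$ equals $f$ of the colors of $x$ and $y$ for all but at most $\varepsilon|X||Y|$ pairs.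
\end{proposition}

\begin{proof}
Choose $x_1,\dots,x_m\in X$ and $y_1,\dots,y_m\in Y$ independently and uniformly, and let $W_{ij}=\Gamma(x_i,y_j)$. Permuting rows or columns preserves the distribution of $W$, so hypothesis (a) of Lemma~\ref{lem:predict} holds for $\omega_0=(1,1)$. Suppose that the family of values of $W$ shatters $A\times C$ with $|A|=s$ and $|C|=2^s$. Index $C$ as $\{j_S:S\subseteq A\}$. Some sample has $W_{ij_S}=1$ exactly when $i\in S$, and then the vertices $x_i$ and $y_{j_S}$ show that the VC dimension is at least $s$. So shattered sets contain no such $A\times C$, and Lemma~\ref{lem:two} gives (b) with $Q=(s+2)m^{2-1/s}$.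

Let $V=(x_i,y_j)_{i,j\ge2}$, and fix the value given by Lemma~\ref{lem:predict}. Then $x=x_1$ and $y=y_1$ are still independent and uniform, and the entries other than $W_{11}$ are $\xi(x)=(\Gamma(x,y_j))_{j\ge2}$, $\eta(y)=(\Gamma(x_i,y))_{i\ge2}$, and constants. So $g(R)$ is a function of the colors $\xi(x)$ and $\eta(y)$. Since $1+m^2\le m^3$ and $\log m=2s\log(m^{1/(2s)})\le2s\,m^{1/(2s)}$, the fraction of errors is at most $\frac32(s+2)m^{-1/s}\log m\le3s(s+2)m^{-1/(2s)}\le\varepsilon$. If the values of $\xi$ shattered a set $B$ of $s$ indices, the vertices $y_j$ with $j\in B$ and suitable vertices of $X$ would give VC dimension at least $s$. By Lemma~\ref{lem:pajor}, $\xi$ takes at most $(1+m)^d$ values. Exchanging $X$ and $Y$ gives the same bound for $\eta$.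
\end{proof}

The hypothesis was used twice: to bound the entropy, and to count the colors. For $3$-graphs the first use survives with a sample of polynomial size. The second is where the exponential enters.

\subsection{Box-free subsets of a three-dimensional grid}

From now on $s=d+1\ge2$, $t=2^{s^2}$, $m\ge2$ and $r=m^s$. An $s$-witness can be drawn on a box $A\times B\times C$ with $|A|=|B|=s$ and $|C|=t$, so we need the three-dimensional analogue of Lemma~\ref{lem:two}. The proof has two stages. A subset of $[m]\times[m]$ of density $\delta$ contains about a $\delta^{s^2}$-fraction of all $s$-boxes once $m\delta^s$ is large; and among $r$ such subsets, some $s$-box lies in $t$ of them once $r\delta^{s^2}$ is large. The choice $r=m^s$ puts both thresholds at $\delta\approx m^{-1/s}$.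

\begin{lemma}\label{lem:three}
If $T\subseteq[m]\times[m]\times[r]$ contains no $A\times B\times C$ with $|A|=|B|=s$ and $|C|=t$, then $|T|\le16\,m^{-1/s}\cdot m^2r$.
\end{lemma}

\begin{proof}
Let $|T|=\delta m^2r$. For $\ell\in[r]$ let $T_\ell=\{(i,j):(i,j,\ell)\in T\}$ be the $\ell$-th slice, and $|T_\ell|=\delta_\ell m^2$, so that $\sum_\ell\delta_\ell=r\delta$.

If $m(\delta/2)^s<2^{s+1}s$, then $\delta<4(2s)^{1/s}m^{-1/s}\le8m^{-1/s}$, because $2s\le2^s$, and we are done. So assume $m(\delta/2)^s\ge2^{s+1}s$. Sparse slices may contain no $s$-box at all, so we keep only $\Lambda=\{\ell:\delta_\ell\ge\delta/2\}$. The other slices contribute at most $r\delta/2$ to the sum, so $\sum_{\ell\in\Lambda}\delta_\ell\ge r\delta/2$.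

\emph{Boxes in one slice.} Fix $\ell\in\Lambda$. Then $m\delta_\ell^s\ge2^{s+1}s$, and $m\delta_\ell\ge m\delta_\ell^s\ge2s$ because $\delta_\ell\le1$. For $j\in[m]$ let $u_j$ be the number of $i$ with $(i,j)\in T_\ell$; the average of $u_j$ is $\delta_\ell m$. For $\mathbf i\in[m]^s$ with distinct entries let $w_{\mathbf i}$ be the number of $j$ such that $(i,j)\in T_\ell$ for all entries $i$ of $\mathbf i$, and let $w_{\mathbf i}=0$ for the other $\mathbf i\in[m]^s$. Counting pairs $(\mathbf i,j)$ in two ways and using \eqref{eq:jensen},
\[
\sum_{\mathbf i}w_{\mathbf i}=\sum_j(u_j)_s\ge m\,\phi(\delta_\ell m)\ge m\,(\delta_\ell m/2)^s .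
\]
So the average of $w_{\mathbf i}$ over $[m]^s$ is at least $\mu=m(\delta_\ell/2)^s$, and $\mu\ge2s$. By \eqref{eq:jensen} again,
\[
\sum_{\mathbf i}(w_{\mathbf i})_s\ge m^s(\mu/2)^s=2^{-s^2-s}m^{2s}\delta_\ell^{\,s^2}.
\]
The left side is the number of pairs $(\mathbf i,\mathbf j)$ of $s$-tuples, each with distinct entries, such that $(i,j)\in T_\ell$ for all entries $i$ of $\mathbf i$ and $j$ of $\mathbf j$.

\emph{Summing over slices.} Apply Jensen's inequality for the function $u^{s^2}$ to the $r$ numbers equal to $\delta_\ell$ for $\ell\in\Lambda$ and to $0$ for $\ell\notin\Lambda$; their average is at least $\delta/2$, so $\sum_{\ell\in\Lambda}\delta_\ell^{\,s^2}\ge r(\delta/2)^{s^2}$. On the other hand, there are at most $m^{2s}$ pairs $(\mathbf i,\mathbf j)$, and by hypothesis each is counted in fewer than $t$ slices. Therefore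
\[
2^{-s^2-s}m^{2s}\,r\,(\delta/2)^{s^2}\le t\,m^{2s},
\]
that is, $\delta^{s^2}\le2^{2s^2+s}t/r=2^{3s^2+s}m^{-s}$. Taking roots, $\delta\le2^{3+1/s}m^{-1/s}\le16m^{-1/s}$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:upper}}

Let $\mathcal H$ have parts of size $n$ and VC$_2$ dimension at most $d$. The integer $m\ge2$ is chosen at the end.

\emph{The sample.} Choose $x_1,\dots,x_m\in X$, $y_1,\dots,y_m\in Y$ and $z_1,\dots,z_r\in Z$ independently and uniformly, with repetition allowed, so that no lower bound on $n$ is needed. Let $W_{ij\ell}=\mathcal H(x_i,y_j,z_\ell)$ on $\Omega=[m]\times[m]\times[r]$, with $N=m^2r=m^{s+2}$. Permuting any one of the three index sets preserves the distribution of $W$, and such permutations move $\omega_0=(1,1,1)$ to any cell. This is hypothesis (a) of Lemma~\ref{lem:predict}.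

Suppose that the family of values of $W$ shatters a box $A\times B\times C$ with $|A|=|B|=s$ and $|C|=2^{s^2}$. Index $C$ as $\{\ell_S:S\subseteq A\times B\}$. Some sample has $W_{ij\ell_S}=1$ exactly when $(i,j)\in S$, for all $i\in A$, $j\in B$ and $S$. Its vertices $x_i$, $y_j$, $z_{\ell_S}$ form an $s$-witness, a contradiction. So shattered sets contain no such box, and Lemma~\ref{lem:three} gives hypothesis (b) with $Q=16m^{-1/s}N$.

Apply Lemma~\ref{lem:predict} with $V=(x_i,y_j,z_\ell)_{i,j,\ell\ge2}$ and fix the resulting value of $V$. By independence, $x=x_1$, $y=y_1$, $z=z_1$ remain independent and uniform. Since $1+N\le m^{s+3}$, we obtain a function $g$ with $\mathcal H(x,y,z)=g(R)$ for all but a fraction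
\begin{equation}\label{eq:error}
\frac{Q\log(1+N)}{2N}\le8(s+3)\,m^{-1/s}\log m
\end{equation}
of the triples $(x,y,z)\in X\times Y\times Z$.

\emph{The partition.} Sort the cells other than $(1,1,1)$ by which coordinates equal $1$. With all indices $i,j,\ell$ ranging over values at least $2$, the entries of $R$ are as follows.
\begin{center}
\begin{tabular}{ll|ll}
cells & entries & cells & entries\\
\hline
$(1,1,\ell)$ & $\alpha(x,y)=(\mathcal H(x,y,z_\ell))_\ell$ & $(1,j,\ell)$ & $\xi(x)=(\mathcal H(x,y_j,z_\ell))_{j,\ell}$\\
$(1,j,1)$ & $\beta(x,z)=(\mathcal H(x,y_j,z))_j$ & $(i,1,\ell)$ & $\eta(y)=(\mathcal H(x_i,y,z_\ell))_{i,\ell}$\\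
$(i,1,1)$ & $\gamma(y,z)=(\mathcal H(x_i,y,z))_i$ & $(i,j,1)$ & $\zeta(z)=(\mathcal H(x_i,y_j,z))_{i,j}$
\end{tabular}
\end{center}
The entries in the cells $(i,j,\ell)$ are constants. Define the colorings
\[
\rho(x,y)=(\alpha(x,y),\xi(x),\eta(y)),\qquad\sigma(x,z)=(\beta(x,z),\zeta(z)),\qquad\tau(y,z)=\gamma(y,z).
\]
The three colors of $(x,y,z)$ list all nonconstant entries of $R$, so $g(R)=f(\rho(x,y),\sigma(x,z),\tau(y,z))$ for a function $f$. This is a graph partition whose fraction of errors is bounded by \eqref{eq:error}.

\emph{The number of colors.} Counting coordinates, $\alpha$ takes at most $2^{m^s}$ values, $\beta$ and $\gamma$ at most $2^m$, and $\zeta$ at most $2^{m^2}$. The arrays $\xi$ and $\eta$ are longer, and for them we use the hypothesis. The values of $\xi$ form a family of subsets of $\{2,\dots,m\}\times\{2,\dots,r\}$. If it shattered a set $A\times C$ with $|A|=|C|=s$, then for each $S\subseteq A\times C$ some $x_S\in X$ would satisfy $\mathcal H(x_S,y_j,z_\ell)=1$ exactly when $(j,\ell)\in S$, for $j\in A$ and $\ell\in C$, and these vertices would form an $s$-witness. By Lemma~\ref{lem:two} every shattered set has at most $2sm^s$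 elements, and by Lemma~\ref{lem:pajor} the function $\xi$ takes at most $(1+m^{s+1})^{2sm^s}\le m^{2s(s+2)m^s}$ values. Exchanging $X$ and $Y$ gives the same bound for $\eta$. The largest number $M$ of colors used by $\rho$, $\sigma$ or $\tau$ therefore satisfies
\begin{equation}\label{eq:colors}
\log M\le\max\bigl(m^s+4s(s+2)m^s\log m,\ m+m^2\bigr)\le5s(s+2)\,m^s\log m .
\end{equation}

\emph{The choice of $m$.} Let $\lambda=\log(2/\varepsilon)>1$ and $m=\lceil(K\lambda/\varepsilon)^s\rceil$ with $K\ge2$. Then $m\ge2$, $m^{-1/s}\le\varepsilon/(K\lambda)$ and $m\le2(K\lambda/\varepsilon)^s$. Since $\log(1/\varepsilon)\le\lambda$ and $\log\lambda\le\lambda$,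
\[
\log m\le1+s\log K+2s\lambda\le(1+2s+s\log K)\lambda .
\]
By \eqref{eq:error} the fraction of errors is at most $8(s+3)(1+2s+s\log K)K^{-1}\varepsilon$, which is at most $\varepsilon$ once $K=K(s)$ is large enough. By \eqref{eq:colors},
\[
\log M\le5s(s+2)\,2^sK^{s^2}(1+2s+s\log K)\cdot\varepsilon^{-s^2}\lambda^{s^2+1},
\]
and the first factor depends only on $d$. This proves Theorem~\ref{thm:upper}. \hfill$\square$

\begin{remark}
The bound on the values of $\xi$ and $\eta$ only improves the exponent: counting coordinates gives $2^{m^{s+1}}$ values, and hence $\varepsilon^{-s(s+1)}$ in place of $\varepsilon^{-s^2}$, up to logarithmic factors. The comparison with Proposition~\ref{prop:graph} is instructive. There the values of $\xi$ shatter only sets of size at most $d$. Here they shatter only sets without an $s$-box, and in the $3$-graphs $\mathcal H_I$ of Section~\ref{sec:lower} the links of the vertices of $X_0$ do shatter the large box-free set $I$.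
\end{remark}

\section{The dichotomy for families closed under restriction}\label{sec:dich}

A large witness contains almost every small $3$-graph as a restriction, and there are too many small $3$-graphs for a bounded number of colors to describe them all.

\begin{proof}[Proof of Theorem~\ref{thm:dich}]
If the VC$_2$ dimension is at most $d\ge1$ on $\mathfrak H$, then Theorem~\ref{thm:upper} and $\log(2/\varepsilon)\le2/\varepsilon$ bound $\log M$ by a polynomial in $1/\varepsilon$.

Let the dimension be unbounded, let $\varepsilon\le1/10$, and suppose that every member of $\mathfrak H$ has an $\varepsilon$-graph partition with $M$ graphs. Fix $D\ge2$ and a member with a $D$-witness $a_i,b_j,c_S$. By Lemma~\ref{lem:witness}, the $a_i$ are distinct vertices of one part, the $b_j$ are distinct vertices of a second part, and the $c_S$ with $S\ne\emptyset$ are distinct vertices of the third. For any sequence $S_1,\dots,S_D$ of distinct nonempty subsets of $[D]\times[D]$, the restriction to $\{a_i\}$, $\{b_j\}$ and $\{c_{S_1},\dots,c_{S_D}\}$ belongs to $\mathfrak H$. After renaming vertices and parts, it is the $3$-graph on three copies of $[D]$ in which $(i,j,\ell)$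 is an edge exactly when $(i,j)\in S_\ell$. So each of these $3$-graphs has an $\varepsilon$-graph partition with $M$ graphs. Different sequences give different edge sets, and since $D\le2^{D^2-1}$, the number of sequences is at least $(2^{D^2}-D)^D\ge2^{D^3-D}$.

On the other hand, a $3$-graph on three copies of $[D]$ with such a partition is determined by $\rho,\sigma,\tau$, by $f$, and by the set of at most $D^3/10$ errors. By Lemma~\ref{lem:ball} there are at most $M^{3D^2}\,2^{M^3}\,2^{D^3/2}$ choices. Hence
\[
3D^2\log M+M^3\ge D^3/2-D
\]
for every $D\ge2$, which fails for fixed $M$ and large $D$.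
\end{proof}

\begin{remark}
Closure under restriction is needed for the second statement, because a witness can occupy a negligible part of a $3$-graph. For $D\ge1$ let $\mathcal H_D$ have parts of size $n_D=2^{D^2}$, with $a_1,\dots,a_D\in X$, $b_1,\dots,b_D\in Y$, $Z=\{c_S:S\subseteq[D]\times[D]\}$, and with edges exactly the triples $a_ib_jc_S$ with $(i,j)\in S$. Its VC$_2$ dimension is at least $D$, and its edge density is at most $D^2/n_D^2$. For fixed $\varepsilon>0$, all but finitely many $\mathcal H_D$ have an $\varepsilon$-graph partition with one graph and $f\equiv0$, and each remaining one has an exact partition with $n_D$ graphs.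
\end{remark}

\begin{thebibliography}{9}

\bibitem{GSW}
Lior Gishboliner, Asaf Shapira, and Yuval Wigderson,
\emph{Regularity for hypergraphs with bounded VC$_2$ dimension},
arXiv:2508.09969 (2025).

\bibitem{Pajor}
A. Pajor,
\emph{Sous-espaces $\ell_1^n$ des espaces de Banach},
1985.

\end{thebibliography}
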